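# No room between flooding and a cone: the two critical values of the orthant model

## 1. Flooded lines, shifted cones, and the guess $p_c=\tilde p_c$

Every site of $\mathbb Z^d$ points either to all of its $d$ "upper" neighbors or to all of its $d$ "lower" neighbors, independently, with probabilities $p$ and $1-p$. Start at the origin and follow arrows. If $p$ is small, one expects the reachable set to run infinitely far down along every coordinate line. If $p$ is large, one expects it to stay inside a shifted cone, somewhat narrower than a half-space, that opens upward. The first guess is that nothing lies in between: as $p$ grows, the model passes at a single value from the first behavior to the second. This guess is correct, and these notes prove it. The problem is taken from Thomas Beekenkamp, "Sharpness of the Phase Transition for the Orthant Model", arXiv:2101.11308 (2021).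

**Definition (the model).** Let $d\ge2$, let $e_1,\dots,e_d$ be the standard basis, and let $p\in[0,1]$. Independently for each $v\in\mathbb Z^d$, with probability $p$ the vertex $v$ has type $\omega(v)=+$ and directed edges to $v+e_1,\dots,v+e_d$; otherwise it has type $\omega(v)=-$ and directed edges to $v-e_1,\dots,v-e_d$. The law is $\mathbb P_p$, and $q:=1-p$. Write $v\longrightarrow w$ if there is a directed path from $v$ to $w$, and $\mathcal C_0:=\{w:0\longrightarrow w\}$ for the forward cluster of the origin.

**Definition (cones and critical values).** Let $\mathbf 1=e_1+\dots+e_d$ and $|x|=\|x\|_1$. The *level* of $x$ is $x\cdot\mathbf 1$. For $0\le\eta\le1$ put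
$$\mathcal K_\eta:=\{x\in\mathbb R^d:x\cdot\mathbf 1\ge\eta|x|\},\qquad \tilde p_c(\eta):=\inf\{p:\mathbb P_p(\mathcal C_0\subset-n\mathbf 1+\mathcal K_\eta\text{ for some }n\in\mathbb N)=1\}.$$
Since $\mathcal K_\eta$ shrinks as $\eta$ grows, $\eta\mapsto\tilde p_c(\eta)$ is nondecreasing, and we set $\tilde p_c:=\lim_{\eta\downarrow0}\tilde p_c(\eta)$. For $v\in\mathbb Z^d$ let
$$L_v:=\inf\{k\in\mathbb Z:v+ke_1\in\mathcal C_0\},\qquad p_c:=\sup\{p:L_0=-\infty\ \ \mathbb P_p\text{-a.s.}\}.$$

The question is whether $p_c=\tilde p_c$. We take as known that $0<p_c<1$, that $\tilde p_c(\eta)<1$ for $0<\eta<1$, and that $\tilde p_c(0)>0$. (It is also known that $p_c\le\tilde p_c$; the proof will give this again.)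

*The cones in the plane.* For $d=2$, $\mathcal K_0$ is the half-plane $x_1+x_2\ge0$ and $\mathcal K_1$ is the closed first quadrant. For $0<\eta<1$, the part of $\mathcal K_\eta$ with $x_1>0>x_2$ is given by $x_1-|x_2|\ge\eta(x_1+|x_2|)$, that is, $x_1\ge\frac{1+\eta}{1-\eta}|x_2|$. The ratio that appears here will be with us throughout:
$$\rho(\eta):=\frac{1+\eta}{1-\eta},\qquad -1<\eta<1 .$$
It is an increasing bijection from $(-1,1)$ to $(0,\infty)$ with $\rho(0)=1$. Let $x^{\pm}$ be the coordinatewise positive and negative parts, so that $|x|=|x^+|+|x^-|$ and $x\cdot\mathbf 1=|x^+|-|x^-|$. Rearranging $|x^+|-|x^-|\le\eta(|x^+|+|x^-|)$ gives, in every dimension,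
$$x\cdot\mathbf 1\le\eta|x|\iff|x^+|\le\rho(\eta)|x^-|.\tag{1}$$

Now we test the guess.

*All sites of one type.* If $p=0$, then $\mathcal C_0=-\mathbb N_0^d$, where $\mathbb N_0=\{0,1,2,\dots\}$; hence $L_0=-\infty$ and no set $-n\mathbf 1+\mathcal K_\eta$ contains $\mathcal C_0$. If $p=1$, then $\mathcal C_0=\mathbb N_0^d\subset\mathcal K_1$.

*The line.* The definitions make sense for $d=1$. Let $0<p<1$. From a $+$ origin one walks right until the first $-$ site, which only points back; from a $-$ origin one walks left until the first $+$ site. So $\mathcal C_0$ is a.s. finite, $L_0>-\infty$, and $\mathcal C_0\subset[-n,\infty)=-n+\mathcal K_\eta$ for some $n$. For $d=1$ both critical values are $0$; the guess holds, but for a trivial reason.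

*A configuration in between.* The dichotomy is false for individual configurations. In $d=2$ let $v$ be $+$ if its level is $\le0$ and $-$ if its level is $\ge1$. From $(a,-a)$ one steps to $(a+1,-a)$ and $(a,-a+1)$, both of level $1$ and type $-$, and from these back to level $0$, at $(a+1,-a-1)$, $(a,-a)$ and $(a-1,-a+1)$. Hence $\mathcal C_0$ is exactly the set of points of level $0$ or $1$. Then $L_0=0$, so nothing is flooded, and $\mathcal C_0\subset\mathcal K_0$; but no $-n\mathbf 1+\mathcal K_\eta$ with $\eta>0$ contains $\mathcal C_0$. We must show that such flat behavior does not persist for an interval of values of $p$.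

Here is what will be proved, for every $d\ge2$.

**Theorem 1.** For $0<\eta<1$: $\tilde p_c(\eta)\le\rho(\eta)\,p_c$. Consequently $\tilde p_c=p_c$, and also $\tilde p_c(0)=p_c$.

**Theorem 2.**
(a) For $0\le\eta_1\le\eta_0<1$: $\ \tilde p_c(\eta_1)\le\tilde p_c(\eta_0)\le\frac{\rho(\eta_0)}{\rho(\eta_1)}\tilde p_c(\eta_1)$. In particular $\tilde p_c(\cdot)$ is locally Lipschitz on $[0,1)$.
(b) For $0\le\eta<1$ and $p>\tilde p_c(\eta)$ there are $C,c>0$ with $\mathbb P_p(\mathcal C_0\not\subset-m\mathbf 1+\mathcal K_\eta)\le Ce^{-cm}$ for all $m\in\mathbb N$. In particular, if $p>p_c$ this holds for every $\eta\in[0,1)$ with $\rho(\eta)p_c<p$, whereas for $p<p_c$, $L_0=-\infty$ a.s. when $p>0$.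

## 2. The half-orthant graph, where monotonicity holds

The set $\mathcal C_0$ is not monotone in the types. Let all sites other than $0$ be $-$: then $e_1\in\mathcal C_0$ if $0$ is $+$, but not if $0$ is $-$. Let all other sites be $+$: then $-e_1\in\mathcal C_0$ if $0$ is $-$, but not if $0$ is $+$. So we pass to a graph in which upward moves are free.

**Definition (half-orthant graph).** Write $x\rightsquigarrow y$ if there is a path from $x$ to $y$ with *up-steps* $v\to v+e_i$, allowed from every $v$, and *down-steps* $v\to v-e_j$, allowed iff $\omega(v)=-$. Put $U_x:=\{y:x\rightsquigarrow y\}$. An *up-set* is a set $W\subset\mathbb Z^d$ with $W+\mathbb N_0^d\subset W$.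

Plainly $\mathcal C_0\subset U_0$, and $U_x$ is an up-set. Turning a $+$ into a $-$ only adds steps, so $U_x$ is increasing in the set of $-$ vertices. Coupling all $p$ by uniform variables ($v$ is $+$ at $p$ iff its variable is $\le p$), we see that $U_x$ is decreasing in $p$. Two examples: for $d=1$, $U_0=[-k,\infty)$, where $-k$ is the first $+$ site among $0,-1,-2,\dots$. In the in-between configuration of Section 1, $U_0$ is the set of all points of level $\ge0$: it contains $\mathcal C_0$ and is an up-set, and no down-step leaves it, since points of level $0$ are $+$.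

The price is that we must know that $U_0$ decides both questions about $\mathcal C_0$.

**Lemma 1.** Let $0<p<1$.
(i) If $\mathcal C_0\subset-n\mathbf 1+\mathcal K_\eta$, then $U_0\subset-n\mathbf 1+\mathcal K_\eta$ ($0\le\eta\le1$).
(ii) $L_0=-\infty$ $\mathbb P_p$-a.s. if and only if $\mathbb P_p(U_0=\mathbb Z^d)=1$.

*Proof.* Say that $\mathcal C_0$ is *bounded in direction $i$* if $\inf\{k:v+ke_i\in\mathcal C_0\}>-\infty$ for all $v$ (with $\inf\emptyset=+\infty$). Let $\mathcal C^\uparrow:=\mathcal C_0+\mathbb N_0^d$.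

**Step 1: if $\mathcal C_0$ is bounded in direction $i$, then $\mathcal C_0+\mathbb N_0e_i=\mathcal C^\uparrow$.** This step shows that filling upward in one direction already gives the whole up-set. Let $x\in\mathcal C_0+\mathbb N_0e_i$. The line $x+\mathbb Ze_i$ meets $\mathcal C_0$ at or below $x$; let $y=x-ke_i$ be the lowest point of $\mathcal C_0$ on it, so $k\ge0$. Then $\omega(y)=+$, since otherwise $y-e_i\in\mathcal C_0$. Hence $y+e_j\in\mathcal C_0$ for every $j$, and $x+e_j=(y+e_j)+ke_i\in\mathcal C_0+\mathbb N_0e_i$. So $\mathcal C_0+\mathbb N_0e_i$ is an up-set that contains $\mathcal C_0$; therefore it contains $\mathcal C^\uparrow$. The other inclusion is clear.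

**Step 2: if $\mathcal C_0$ is bounded in all directions, then $U_0=\mathcal C^\uparrow$.** This step identifies $U_0$ in the bounded case. As $U_0$ is an up-set containing $\mathcal C_0$, $\mathcal C^\uparrow\subset U_0$. For the converse, $0\in\mathcal C^\uparrow$ and $\mathcal C^\uparrow$ is closed under up-steps, so it suffices to check down-steps. Let $x\in\mathcal C^\uparrow$ with $\omega(x)=-$, and let $j\in\{1,\dots,d\}$. By Step 1, $x=y+ke_j$ with $y\in\mathcal C_0$ and $k\ge0$. If $k\ge1$, then $x-e_j=y+(k-1)e_j\in\mathcal C^\uparrow$. If $k=0$, then $x\in\mathcal C_0$ is $-$, so $x-e_j\in\mathcal C_0$.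

**Step 3: unboundedness spreads to all parallel lines.** Let $\Omega_0$ be the event that for every $v$, $i$ and $M$ there are both $+$ and $-$ vertices among the $v+ke_i$ with $k<-M$. It has probability one because $0<p<1$. We claim that on $\Omega_0$, if $\mathcal C_0$ is not bounded in direction $i$, then $\inf\{k:v+ke_i\in\mathcal C_0\}=-\infty$ for *all* $v$.

Take a line $v+\mathbb Ze_i$ with infimum $-\infty$, and let $M$ be given. Choose $k_-<-M$ with $\omega(v+k_-e_i)=-$, then $k<k_-$ with $u:=v+ke_i\in\mathcal C_0$. If $u$ is $+$, walk up from $u$ along the line through $+$ vertices; all vertices visited are in $\mathcal C_0$, and the first $-$ vertex is met at height at most $k_-<-M$. If $u$ is $-$, walk down through $-$ vertices until the first $+$ vertex, which exists on $\Omega_0$. In both cases $\mathcal C_0$ contains a $+$ vertex and a $-$ vertex of the line at heights $<-M$. For $j\ne i$, one step in direction $+e_j$ from the former and $-e_j$ from the latter gives points of $\mathcal C_0$ on $v+e_j+\mathbb Ze_i$ and on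 $v-e_j+\mathbb Ze_i$ at heights $<-M$. As $M$ is arbitrary, both neighboring lines have infimum $-\infty$; by induction all parallel lines do.

**Step 4: proof of (i).** This step puts $U_0$ in the same cone. If $\mathcal C_0\subset-n\mathbf 1+\mathcal K_\eta\subset-n\mathbf 1+\mathcal K_0$, all levels in $\mathcal C_0$ are at least $-nd$, so $\mathcal C_0$ is bounded in all directions and $U_0=\mathcal C_0+\mathbb N_0^d$ by Step 2. Adding a vector $u\ge0$ does not leave $\mathcal K_\eta$: if $x\in\mathcal K_\eta$, then $(x+u)\cdot\mathbf 1=x\cdot\mathbf 1+|u|\ge\eta|x|+\eta|u|\ge\eta|x+u|$. So $U_0\subset-n\mathbf 1+\mathcal K_\eta$.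

**Step 5: proof of (ii).** This step translates flooding. Assume first $\mathbb P_p(U_0=\mathbb Z^d)=1$, and work on $\Omega_0\cap\{U_0=\mathbb Z^d\}$. If $\mathcal C_0$ were bounded in all directions, then $\mathbb Z^d=U_0=\mathcal C_0+\mathbb N_0e_1$ by Steps 1 and 2, which contradicts boundedness in direction $1$. So $\mathcal C_0$ is unbounded in some direction $i$, and by Step 3 all lines in direction $i$ have infimum $-\infty$, whence $\mathcal C^\uparrow\supset\mathcal C_0+\mathbb N_0e_i=\mathbb Z^d$. If $\mathcal C_0$ were bounded in direction $1$, Step 1 would give $\mathcal C_0+\mathbb N_0e_1=\mathcal C^\uparrow=\mathbb Z^d$, again a contradiction. So $\mathcal C_0$ is unbounded in direction $1$, and Step 3 gives $L_0=-\infty$.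

Conversely, work on $\Omega_0\cap\{L_0=-\infty\}$. The up-set $U_0\supset\mathcal C_0$ contains arbitrarily low points of $\mathbb Ze_1$, hence $\mathbb Ze_1\subset U_0$. Suppose $v+\mathbb Ze_1\subset U_0$ and $j\ne1$. Up-steps give $v+e_j+\mathbb Ze_1\subset U_0$. On $\Omega_0$ the line $v+\mathbb Ze_1$ has arbitrarily low $-$ vertices; down-steps $-e_j$ from them give arbitrarily low points of $v-e_j+\mathbb Ze_1$ in $U_0$, so this line lies in the up-set $U_0$ too. By induction $U_0=\mathbb Z^d$. $\square$

The in-between configuration of Section 1 illustrates Step 2: $\mathcal C_0$ consists of levels $0$ and $1$, and $\mathcal C^\uparrow=\{\text{level}\ge0\}=U_0$.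

## 3. Superposing paths, and how much level is missing

We recall Harris' inequality: for independent types, two events that are increasing in the set of $-$ vertices are positively correlated.

**Lemma 2.** Let $0<p<1$.
(i) $\mathbb P_p(U_0=\mathbb Z^d)\in\{0,1\}$.
(ii) $\mathbb P_p(0\rightsquigarrow x+y)\ge\mathbb P_p(0\rightsquigarrow x)\,\mathbb P_p(0\rightsquigarrow y)$.
(iii) If there are $c_0>0$ and $z_k\in\mathbb Z^d$ with $z_k\cdot\mathbf 1\to-\infty$ and $\mathbb P_p(0\rightsquigarrow z_k)\ge c_0$, then $\mathbb P_p(U_0=\mathbb Z^d)=1$.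

*Proof.* (i) Suppose the probability is positive. The shift by $\mathbf 1$ is ergodic for the i.i.d. field $\omega$, so by the ergodic theorem the fraction of $m\in\{0,\dots,M\}$ with $U_{m\mathbf 1}=\mathbb Z^d$ converges a.s. to a positive number. Hence a.s. $U_{m\mathbf 1}=\mathbb Z^d$ for some $m\ge0$. As $0\rightsquigarrow m\mathbf 1$ always holds, $U_{m\mathbf 1}\subset U_0$.

(ii) The events $\{0\rightsquigarrow x\}$ and $\{x\rightsquigarrow x+y\}$ are increasing, and together they imply $0\rightsquigarrow x+y$. Apply Harris' inequality to the versions with paths of at most $N$ steps, which depend on finitely many vertices, let $N\to\infty$, and use translation invariance.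

(iii) Let $\sigma$ be the cyclic permutation of the coordinates. Then $\sum_{i=0}^{d-1}\sigma^iz_k=(z_k\cdot\mathbf 1)\mathbf 1$. By symmetry $\mathbb P_p(0\rightsquigarrow\sigma^iz_k)\ge c_0$, so (ii) gives $\mathbb P_p(0\rightsquigarrow(z_k\cdot\mathbf 1)\mathbf 1)\ge c_0^d$. Since $U_0$ is an up-set, the events $\{0\rightsquigarrow-k\mathbf 1\}$ decrease in $k$; since $z_k\cdot\mathbf 1\to-\infty$, each of them has probability at least $c_0^d$, and so has their intersection. On the intersection the up-set $U_0$ contains every $-k\mathbf 1$, so $U_0=\mathbb Z^d$. Now use (i). $\square$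

**Corollary 3.** Let $0\le\eta<1$.
(i) If $0<p<p_c$, then $\mathbb P_p(U_0=\mathbb Z^d)=1$.
(ii) If $0<p<1$ and $\mathbb P_p(U_0=\mathbb Z^d)=1$, then $p\le p_c$.
(iii) If $0<p<\tilde p_c(\eta)$, then $\mathbb P_p(\exists n:U_0\subset-n\mathbf 1+\mathcal K_\eta)<1$.
(iv) If $p>\tilde p_c(\eta)$, then $\mathbb P_p(\exists n:U_0\subset-n\mathbf 1+\mathcal K_\eta)=1$.
(v) $p_c\le\tilde p_c(0)\le\tilde p_c$.

*Proof.* (i) There is $p'\in(p,p_c]$ with $L_0=-\infty$ $\mathbb P_{p'}$-a.s., and $p'\le p_c<1$. By Lemma 1(ii), $\mathbb P_{p'}(U_0=\mathbb Z^d)=1$. As $U_0$ is decreasing in $p$, the same holds at $p$. (ii) By Lemma 1(ii), $L_0=-\infty$ $\mathbb P_p$-a.s. (iii) By definition of the infimum, the event that $\mathcal C_0$ lies in some $-n\mathbf 1+\mathcal K_\eta$ has probability $<1$, and $\mathcal C_0\subset U_0$. (iv) There is $p'<p$ with $p'\ge\tilde p_c(\eta)\ge\tilde p_c(0)>0$ such that $\mathcal C_0$ a.s. lies in some $-n\mathbf 1+\mathcal K_\eta$ at $p'$. By Lemma 1(i) so does $U_0$ at $p'$, and by monotonicity at $p$. (v) For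 $0<p<p_c$, (i) and Lemma 1(i) show that a.s. $\mathcal C_0$ lies in no $-n\mathbf 1+\mathcal K_0$. For $p=0$ this is the first test of Section 1. So no $p\in[0,p_c)$ is in the set whose infimum is $\tilde p_c(0)$. The second inequality is monotonicity in $\eta$. $\square$

What remains is $\tilde p_c\le p_c$. A natural attempt is this. Fix $p_0<\tilde p_c(\eta)$ with $\eta>0$ small. By Corollary 3(iii), $U_0$ sticks out of every shifted cone, so we hope to find far points $z$ with $z\cdot\mathbf 1\le\eta'|z|$, $\eta'$ slightly larger than $\eta$, that are reached with probability bounded below. Superpose them as in Lemma 2(iii). The result is that $(z\cdot\mathbf 1)\mathbf 1$ is reached; but $z\cdot\mathbf 1$ may be positive, as large as $\eta'|z|$, and then this says nothing at all, since $\mathbb N_0^d\subset U_0$ always. The attempt stops because the level of $z$ need not be negative.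

By (1) the points satisfy $|z^+|\le\rho(\eta')|z^-|$ with $\rho(\eta')$ close to $1$. If, by lowering $p$ slightly, we could replace $z$ by a point $z'$ with $z'^+=z^+$ and $|z'^-|$ larger by a factor above $\rho(\eta')$, then $z'\cdot\mathbf 1\to-\infty$ linearly and Lemma 2(iii) would apply. So two things are needed: first, points $z$ reached with probability at least some fixed $\kappa$; second, a mechanism that trades a factor in $p$ for a factor in $|z^-|$.

## 4. Rare descents at one scale force a cone

The next lemma supplies the points $z$, in contrapositive form: if at a single scale all relevant points are unlikely, then $U_0$ is in a shifted cone, with exponential tails.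

**Lemma 4.** Let $0\le\eta<\eta'<1$, $\theta=\eta'-\eta$, $A=\lceil16d/\theta\rceil$. There is $\kappa=\kappa(d,\eta,\eta')>0$ such that for $p\in(0,1)$ the following holds. If for some integer $\ell\ge1$, with $n=A\ell$,
$$\mathbb P_p(0\rightsquigarrow z)\le\kappa\quad\text{for all }z\in\mathbb Z^d\text{ with }\tfrac n2\le|z|\le2n,\ z\cdot\mathbf 1\le\eta'|z|,\tag{H$_\ell$}$$
then there are $C,c>0$ with $\mathbb P_p(U_0\not\subset-m\mathbf 1+\mathcal K_\eta)\le Ce^{-cm}$ for all $m\in\mathbb N$. In particular a.s. $U_0\subset-m\mathbf 1+\mathcal K_\eta$ for some $m$.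

*Proof.* By choice of $A$,
$$d\ell=\frac{dn}A\le\frac{\theta n}{16}.\tag{2}$$
Let $\beta=\eta+\theta/2$ and let $Q_c=\ell c+\{0,\dots,\ell-1\}^d$, $c\in\mathbb Z^d$, be the cells; we call $c$ itself a cell as well. Call $c$ *bad* if for some $v\in Q_c$ there is a path in the half-orthant graph from $v$ to some $v'$, staying within $\ell^1$-distance $n$ of $v$, with $|v'-v|=n$ and $(v'-v)\cdot\mathbf 1<\beta n$. For instance, if all sites are $+$, no cell is bad: then $(v'-v)\cdot\mathbf 1=n>\beta n$, because $\beta<1$. If all sites are $-$, every cell is bad, by a straight descent of length $n$.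

**Step 1: bad cells are rare and weakly dependent.** This step converts (H$_\ell$) into a bound that holds for whole cells. Suppose $c$ is bad, with $v,v'$ as above. Let $v'\in Q_{c'}$ and $w=\ell c'+(\ell-1)\mathbf 1$. Coordinatewise, $\ell c\le v$ and $v'\le w$, so up-steps give $\ell c\rightsquigarrow v\rightsquigarrow v'\rightsquigarrow w$. Put $z=w-\ell c$. Then
$$|z-(v'-v)|\le|w-v'|+|v-\ell c|\le2d\ell\le\tfrac\theta8n .$$
Hence $(1-\frac\theta8)n\le|z|\le(1+\frac\theta8)n$, so $\frac n2\le|z|\le2n$; and
$$z\cdot\mathbf 1\le\beta n+\tfrac\theta8n=\big(\eta+\tfrac{5\theta}8\big)n=\big(\eta'-\tfrac{3\theta}8\big)n\le\eta'\big(1-\tfrac\theta8\big)n\le\eta'|z|.$$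
By (H$_\ell$) and translation invariance, $\mathbb P_p(\ell c\rightsquigarrow w)\le\kappa$ for each possible $w$. Each coordinate of $v'-v$ lies in $[-A\ell,A\ell]$, so $|c'-c|_\infty\le A$, which leaves at most $(2A+1)^d$ choices of $c'$. Thus
$$\mathbb P_p(c\text{ is bad})\le(2A+1)^d\kappa.\tag{3}$$
Badness of $c$ depends only on the types in cells within sup-distance $A$ of $c$. So the badness events of cells at pairwise sup-distance $\ge2A+1$ are independent.

**Step 2: coarse-graining a path.** This step replaces a long path by a sequence of distinct cells. Let $x\in U_0$ and let $\gamma$ be a path from $0$ to $x$. Put $s_0=0$; let $s_{i+1}$ be the first time $s>s_i$ with $|\gamma_s-\gamma_{s_i}|=n$, as long as it exists; let $s_M$ be the last of these times. Since each step changes the distance by $1$, $\gamma$ stays within distance $n$ of $\gamma_{s_i}$ between $s_i$ and $s_{i+1}$, and $|x-\gamma_{s_M}|<n$. Let $c_i$ be the cell of $\gamma_{s_i}$.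

Erase loops in this sequence of cells: $a_0=0$; $b_k$ is the last index in $\{a_k,\dots,M\}$ with $c_{b_k}=c_{a_k}$; $a_{k+1}=b_k+1$; stop at the $r$ with $b_r=M$. The cells $c^{(k)}:=c_{a_k}=c_{b_k}$, $0\le k\le r$, are distinct, because $c^{(k)}$ does not occur after index $b_k$. Moreover $c^{(0)}=0$, and $|c^{(k+1)}-c^{(k)}|_\infty\le A$ because $c^{(k+1)}=c_{b_k+1}$. Finally
$$x=\sum_{k=0}^r(\gamma_{s_{b_k}}-\gamma_{s_{a_k}})+\sum_{k=0}^{r-1}(\gamma_{s_{b_k+1}}-\gamma_{s_{b_k}})+(x-\gamma_{s_M}).$$
Terms of the first sum join points of the same cell, so they have norm $\le d\ell$. Terms of the second sum, the *jumps*, have norm $n$. The last term has norm $<n$. Let $B$ be the number of jumps of level $<\beta n$. The starting point of such a jump lies in $Q_{c^{(k)}}$, and the corresponding piece of $\gamma$ shows that $c^{(k)}$ is bad; so these jumps yield $B$ distinct bad cells among $c^{(0)},\dots,c^{(r-1)}$. Since a vector of norm $n$ has level at least $-n$,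
$$|x|\le(r+1)(n+d\ell),\qquad x\cdot\mathbf 1\ge-(r+1)d\ell+(r-B)\beta n-Bn-n.\tag{4}$$

**Step 3: a point outside the cone forces a positive fraction of bad cells.** Suppose $x\notin-m\mathbf 1+\mathcal K_\eta$, that is, $x\cdot\mathbf 1+md<\eta|x+m\mathbf 1|\le\eta|x|+\eta md$. By (4),
$$(1-\eta)dm<\eta|x|-x\cdot\mathbf 1\le r\big[(1+\eta)d\ell-(\beta-\eta)n\big]+B(1+\beta)n+(1+\eta)(n+d\ell).$$
By (2) and $1+\eta\le2$, the bracket is at most $(\frac\theta8-\frac\theta2)n=-\frac{3\theta}8n$; further $1+\beta\le2$, and $(1+\eta)(n+d\ell)\le2\cdot\frac{17}{16}n\le3n$. So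
$$(1-\eta)dm+\tfrac{3\theta}8rn<2Bn+3n .$$
If $m\ge m_0:=6n/((1-\eta)d)$, then $3n\le\frac12(1-\eta)dm$, hence
$$\tfrac12(1-\eta)dm+\tfrac{3\theta}8rn<2Bn .$$
Therefore $B\ge\frac{3\theta}{16}r$; also $B\ge1$, so $r\ge B\ge1$; and $r\ge B\ge r_m:=\frac{(1-\eta)dm}{4n}$.

**Step 4: counting.** This step sums over the possible coarse-grained paths. For given $r\ge1$ there are at most $(2A+1)^{dr}$ sequences $c^{(0)},\dots,c^{(r)}$ and at most $2^r$ choices of the set $S\subset\{c^{(0)},\dots,c^{(r-1)}\}$ of the $B$ starting cells counted above, where $|S|\ge\frac{3\theta}{16}r$. Split the cells into the $(2A+1)^d$ residue classes mod $2A+1$. Some class contains at least $|S|(2A+1)^{-d}$ cells of $S$; being distinct and congruent, they are at pairwise sup-distance $\ge2A+1$, so their badness events are independent. With $\alpha:=\frac{3\theta}{16(2A+1)^d}$ and $(2A+1)^d\kappa\le1$, (3) shows that all cells of $S$ are bad with probability at most $((2A+1)^d\kappa)^{\alpha r}$. Hence for $m\ge m_0$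
$$\mathbb P_p(U_0\not\subset-m\mathbf 1+\mathcal K_\eta)\le\sum_{r\ge\max(1,r_m)}\Big[2(2A+1)^d\big((2A+1)^d\kappa\big)^\alpha\Big]^r .$$
Choose $\kappa>0$, depending only on $d,\eta,\eta'$, so small that the bracket is at most $\frac12$; this also gives $(2A+1)^d\kappa\le1$. Then the sum is at most $2\cdot2^{-r_m}$, and $r_m$ is linear in $m$. Enlarging $C$ takes care of $m<m_0$. Letting $m\to\infty$ gives the last assertion. $\square$

## 5. Hyperplanes fail, layers of down-steps work

Now we need the mechanism that pushes a reached point $b$ down to $b-e_i$ at the expense of lowering $p$. Increasing $q$ creates new $-$ sites. By Russo's formula, which we recall: if an event $E$ is increasing in the set of $-$ vertices and depends on finitely many vertices, then $\frac d{dq}\mathbb P(E)=\sum_x\mathbb P(x\text{ is pivotal})$, where $x$ is pivotal if changing $\omega(x)$ changes whether $E$ occurs. So we want many vertices $x$ such that turning $x$ into $-$ makes $b-e_i$ reachable.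

The line tells us what to expect. For $d=1$, $0\rightsquigarrow-k$ iff $0,-1,\dots,-(k-1)$ are all $-$, so the probability is $q^k$, and
$$(1-q)\frac d{dq}q^{k+1}=(1-q)(k+1)q^k\ge k\,(q^k-q^{k+1}).$$
The inequality we aim for is the one on the right, with $k$ replaced by $|b^-|$.

*Splicing along a hyperplane.* Here is the natural way to produce pivotal vertices. Suppose $b_j<0$ and $1\le k\le|b_j|$. Every path from $0$ to $b$ leaves $W=\{y:y_j>-k\}$. Let $\zeta=\omega$ on $W$ and $\zeta(y)=\omega(y-e_i)$ off $W$. Since $W$ is an up-set, $y\mapsto y-e_i$ maps $W^c$ injectively into itself, so $\zeta$ is again i.i.d. with the same marginals. Suppose $0\rightsquigarrow b$ in $\zeta$ by a path $\gamma$, and let $x$ be the first vertex of $\gamma$ outside $W$. In $\omega$, follow $\gamma$ to $x$, make $x$ a $-$, step to $x-e_i$, and follow $\gamma-e_i$. Counting all pairs $(j,k)$ would give $\sum_j b_j^-=|b^-|$ such constructions, the right number. On the line this works, since a shortest path goes straight down and leaves $W$ once.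

For $d\ge2$ it stops working when $\gamma$ goes back into $W$ by an up-step $+e_j$. At a vertex $y\in W$ visited after $x$, the path $\gamma$ uses $\zeta(y)=\omega(y)$, while $\gamma-e_i$ needs the type $\omega(y-e_i)$, about which nothing is known. Splicing at the last exit instead has the mirror problem: before it, $\gamma$ may visit vertices $y\notin W$ and use $\zeta(y)=\omega(y-e_i)$, where we need $\omega(y)$. Nor can returns be avoided by choosing $\gamma$ well. Take $d=2$ and let
$$(0,0),\ (-1,0),\ (-1,-1),\ (0,-2),\ (0,-3)$$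
be the $-$ vertices, all others $+$. The path
$$(0,0)\to(-1,0)\to(-1,-1)\to(-1,-2)\to(0,-2)\to(0,-3)\to(-1,-3)=:b$$
is valid. The set $U_0$ is generated as an up-set by $(-2,-1),(-1,-3),(0,-4)$: the five $-$ vertices lie in it, and down-steps from them lead to $(-1,0)$, $(0,-1)$, $(-2,0)$, $(-1,-1)$, $(-2,-1)$, $(-1,-2)$, $(-1,-2)$, $(0,-3)$, $(-1,-3)$, $(0,-4)$, all in it. Now $b$ can only be entered from $(0,-3)$: its other neighbors $(-2,-3)$ and $(-1,-4)$ are not in $U_0$, and $(-1,-2)$ is $+$. Follow a path up to its first visit to $(0,-3)$. It enters $(0,-3)$ from $(0,-2)$, because $(1,-3)$ is $+$, $b$ has not been visited yet, and $(0,-4)$ can only be entered from $(0,-3)$ (the point $(0,-5)$ and $(-1,-4)$ are not in $U_0$, and $(1,-4)$ is $+$). And the first visit to $(0,-2)$ comes from $(-1,-2)$, as $(0,-1)$ and $(1,-2)$ are $+$. So every path from $0$ to $b$ leaves $\{y_1>-1\}$, returns to it, and leaves it again.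

We need an up-set $W$ that a suitable path leaves once and for all. The way out is to let $W$ depend on $\omega$: measure progress by the number of down-steps used.

**Definition (down-step distance and layers).** Let $D(x)=D_\omega(x)$ be the minimal number of down-steps of a path from $0$ to $x$ in the half-orthant graph ($\infty$ if there is none), and $V_t=V_t(\omega)=\{x:D(x)\le t\}$ for $t\in\mathbb N_0$.

In the in-between configuration of Section 1, $V_t$ is the up-set generated by the points $(a,-a)$ with $|a|\le t$: only points of level $\ge1$ allow down-steps, and those of level $1$ in $V_t$ lead to $(a,-a)$ with $|a|\le t+1$, both extreme values being attained, while points of higher level lead to points above these. In the five-vertex example, $D$ takes the values $0,1,2,3,3,4,5$ along the displayed path. The path returns to $\{y_1>-1\}$, but $D$ never decreases.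

Four properties of the layers follow.

- $V_0=\mathbb N_0^d$; $V_t$ is an up-set contained in $-t\mathbf 1+\mathbb N_0^d$; and
$$V_{t+1}=V_t\cup\bigcup_{x\in V_t,\ \omega(x)=-}\ \bigcup_{j=1}^d\,(x-e_j+\mathbb N_0^d),\tag{5}$$
because a path with $t+1$ down-steps reaches a $-$ vertex $x\in V_t$, makes its last down-step, and then goes up.
- If $\omega'=\omega$ on $V_t(\omega)$, then $V_s(\omega')=V_s(\omega)$ for all $s\le t$. This follows by induction on $s$ from (5): for $s<t$, $V_{s+1}$ is determined by $V_s$ and by the types on $V_s\subset V_t(\omega)$.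
- For a fixed up-set $W$, the event $\{V_t=W\}$ is in $\sigma(\omega(x):x\in W)$. Indeed $V_t$ is measurable, since $\{D(x)\le t\}$ depends on finitely many vertices (a path to $x$ with $k\le t$ down-steps has $k+x\cdot\mathbf 1$ up-steps). By the previous property, the event occurs for $\omega$ iff it occurs for the configuration equal to $\omega$ on $W$ and to $+$ off $W$, and the latter is a function of $\omega|_W$. By Dickson's lemma an up-set contained in $-t\mathbf 1+\mathbb N_0^d$ has finitely many minimal elements, so $V_t$ takes only countably many values.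
- $D(b)\ge|b^-|$, since each coordinate $b_j<0$ requires at least $|b_j|$ down-steps in direction $j$.

**Lemma 5.** For $b\in\mathbb Z^d$, $i\in\{1,\dots,d\}$, $N\in\mathbb N$, with $q=1-p$ and $0<p<1$,
$$(1-q)\frac d{dq}\mathbb P(D(b-e_i)\le N+1)\ge|b^-|\,\big[\mathbb P(D(b)\le N)-\mathbb P(D(b-e_i)\le N+1)\big].$$

*Proof.* Let $E=\{D(b-e_i)\le N+1\}$. It is increasing in the set of $-$ vertices.

**Step 1: rewrite the derivative as a count.** A path to $b-e_i$ with at most $N+1$ down-steps has at most $N+1+|b-e_i|$ up-steps, so $E$ depends on finitely many vertices and Russo's formula applies. Let $\omega^{x,-}$ be $\omega$ with $x$ changed to $-$. Whether $x$ is pivotal does not depend on $\omega(x)$, so $(1-q)\mathbb P(x\text{ pivotal})=\mathbb P(x\text{ pivotal},\omega(x)=+)=\mathbb P(\omega\notin E,\omega^{x,-}\in E)$. Hence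
$$(1-q)\frac d{dq}\mathbb P(E)=\mathbb E\big[\#\{x:\omega\notin E,\ \omega^{x,-}\in E\}\big].\tag{6}$$

**Step 2: splice along the layer $V_{t-1}$ without changing the law.** This step defines the shifted environments. For $1\le t\le|b^-|$ let $\zeta=\zeta_t(\omega)$ be given by
$$\zeta(x)=\omega(x)\ \text{ for }x\in V_{t-1}(\omega),\qquad\zeta(x)=\omega(x-e_i)\ \text{ for }x\notin V_{t-1}(\omega).$$
We claim that $\zeta$ has the law of $\omega$. Fix an up-set $W$. The event $\{V_{t-1}=W\}$ is $\sigma(\omega|_W)$-measurable, and $x\mapsto x-e_i$ maps $W^c$ injectively into $W^c$. So given $\omega|_W$ with $V_{t-1}=W$, the family $(\omega(x-e_i))_{x\notin W}$ is i.i.d. with the original marginal, exactly like $(\omega(x))_{x\notin W}$, while $\zeta=\omega$ on $W$. Thus $\mathbb P(V_{t-1}=W,\zeta\in F)=\mathbb P(V_{t-1}=W,\omega\in F)$ for every event $F$. Sum over the countably many $W$.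

**Step 3: each $t$ yields a vertex that opens $E$.** We claim: if $D_\zeta(b)\le N$ and $\omega\notin E$, there is $x_t\in V_t(\omega)\setminus V_{t-1}(\omega)$ with $\omega^{x_t,-}\in E$.

Since $\zeta=\omega$ on $V_{t-1}(\omega)$, we have $V_s(\zeta)=V_s(\omega)$ for $s\le t-1$. Let $\gamma$ be a path in $\zeta$ from $0$ to $b$ with the minimal number $\tau=D_\zeta(b)$ of down-steps; $t\le|b^-|\le\tau\le N$. A vertex $y$ of $\gamma$ visited after exactly $s$ down-steps has $D_\zeta(y)=s$: clearly $D_\zeta(y)\le s$, and if $D_\zeta(y)<s$, a better path to $y$ followed by the rest of $\gamma$ would reach $b$ with fewer than $\tau$ down-steps. Let the $t$-th down-step of $\gamma$ be $z\to x_t=z-e_j$.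

Up to and including $z$, all vertices of $\gamma$ have $D_\zeta\le t-1$, so they lie in $V_{t-1}(\zeta)=V_{t-1}(\omega)$, where $\zeta=\omega$. So this part of $\gamma$ and the step $z\to x_t$ are valid in $\omega$, and $x_t\in V_t(\omega)$. The vertex $x_t$ and all later vertices $y$ of $\gamma$ have $D_\zeta(y)\ge t$, so $y\notin V_{t-1}(\omega)$ and $\omega(y-e_i)=\zeta(y)$. In particular $\gamma$ never returns to $V_{t-1}(\omega)$, which is what the hyperplane could not guarantee.

Changing $x_t$ to $-$ only adds steps. So in $\omega^{x_t,-}$ the following path is valid: follow $\gamma$ to $x_t$; take the down-step $x_t\to x_t-e_i$; follow the rest of $\gamma$ translated by $-e_i$. It ends at $b-e_i$ and has $\tau+1\le N+1$ down-steps. Hence $\omega^{x_t,-}\in E$.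

**Step 4: add up.** This step combines the different $t$. Since $D_\omega(x_t)=t$, the $x_t$ are distinct for distinct $t$. So
$$\#\{x:\omega\notin E,\ \omega^{x,-}\in E\}\ge\sum_{t=1}^{|b^-|}\big(1\{D_{\zeta_t}(b)\le N\}-1_E(\omega)\big);$$
for $\omega\in E$ the left side is $0$ and the right side is $\le0$. Take expectations, and use (6) and the equality in law of $\zeta_t$ and $\omega$. $\square$

The inequality says that probability mass is carried from $b$ to $b-e_i$ at rate $|b^-|$, in the time $s$ for which $\frac d{ds}=(1-q)\frac d{dq}$. When the mass has moved $k$ steps, the rate has grown to $|b^-|+k$. This is the growth of a population in which each individual gives birth at rate one, so $|b^-|$ should grow like $e^s$.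

Recall the Yule process: each individual independently gives birth at rate $1$. Started from one individual, the population at time $s$ is geometric, $\pi_k(s)=a(1-a)^{k-1}$ with $a=e^{-s}$, $k\ge1$. Indeed, since $a'=-a$,
$$\pi_k'=(k-1)a^2(1-a)^{k-2}-a(1-a)^{k-1}=(k-1)\pi_{k-1}-k\pi_k ,$$
and $\pi_1(0)=1$. Its mean is $e^s$ and its variance $(1-a)/a^2=e^s(e^s-1)$. Started from $n_0$ individuals, the population is a sum of $n_0$ independent copies, with mean $n_0e^s$ and variance $n_0e^s(e^s-1)$.

**Lemma 6.** Let $0<p_1<p_0<1$, $z\in\mathbb Z^d$ with $n_0:=|z^-|\ge1$, $z_i<0$, $\varepsilon\in(0,1)$, and let $m\ge0$ be an integer with $n_0+m\le(1-\varepsilon)n_0p_0/p_1$. Then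
$$\mathbb P_{p_1}(0\rightsquigarrow z-me_i)\ge\Big(1-\frac1{\varepsilon^2n_0}\Big)\mathbb P_{p_0}(0\rightsquigarrow z).$$

*Proof.* **Step 1: set up a system of differential inequalities.** Let $b_k=z-ke_i$, so $|b_k^-|=n_0+k$ because $z_i<0$. Parametrize $p=p_0e^{-s}$, $s\ge0$. Then $q=1-p$ has $\frac{dq}{ds}=p=1-q$, so $\frac d{ds}=(1-q)\frac d{dq}$. Fix $N\in\mathbb N$ and put $h_k(s)=\mathbb P_{p_0e^{-s}}(D(b_k)\le N+k)$. Lemma 5 with $b=b_k$ and $N+k$ in place of $N$ gives
$$h_{k+1}'\ge(n_0+k)(h_k-h_{k+1}),\qquad k\ge0,$$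
and $h_0$ is nondecreasing in $s$, since $q$ increases with $s$.

**Step 2: compare with the Yule process.** Let $X_s$ be the number of births by time $s$ in a Yule process started from $n_0$ individuals, and $u_k(s)=P(X_s\ge k)$. Then $u_0\equiv1$, $u_{k+1}(0)=0$, and
$$u_{k+1}'=(n_0+k)P(X_s=k)=(n_0+k)(u_k-u_{k+1}).$$
We show $h_k(s)\ge h_0(0)u_k(s)$ by induction on $k$. For $k=0$ this is monotonicity of $h_0$. If it holds for $k$, then $\frac d{ds}\big(e^{(n_0+k)s}h_{k+1}\big)\ge(n_0+k)e^{(n_0+k)s}h_k$. Integrating, and dropping $h_{k+1}(0)\ge0$,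
$$e^{(n_0+k)s}h_{k+1}(s)\ge\int_0^s(n_0+k)e^{(n_0+k)r}h_k(r)\,dr\ge h_0(0)\int_0^s(n_0+k)e^{(n_0+k)r}u_k(r)\,dr=h_0(0)\,e^{(n_0+k)s}u_{k+1}(s).$$

**Step 3: evaluate at $s=\log(p_0/p_1)$.** This step brings us to $p_1$. Then $e^s=p_0/p_1$, and by Chebyshev's inequality
$$P\big(n_0+X_s<(1-\varepsilon)n_0e^s\big)\le\frac{n_0e^s(e^s-1)}{\varepsilon^2n_0^2e^{2s}}\le\frac1{\varepsilon^2n_0}.$$
As $n_0+m\le(1-\varepsilon)n_0e^s$, $u_m(s)\ge1-\frac1{\varepsilon^2n_0}$. Hence $h_m(s)\ge(1-\frac1{\varepsilon^2n_0})h_0(0)$ (trivially so if the factor is negative). Let $N\to\infty$: $h_m(s)\to\mathbb P_{p_1}(0\rightsquigarrow z-me_i)$ and $h_0(0)\to\mathbb P_{p_0}(0\rightsquigarrow z)$. $\square$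

*Check on the line.* For $d=1$ and $z=-n_0$ the two probabilities are $(1-p_1)^{n_0+m}$ and $(1-p_0)^{n_0}$. The function $-\log(1-p)/p=\sum_{k\ge1}p^{k-1}/k$ is increasing, so if $n_0+m\le n_0p_0/p_1$, then $-(n_0+m)\log(1-p_1)\le n_0p_0\cdot\frac{-\log(1-p_1)}{p_1}\le-n_0\log(1-p_0)$: the first probability is at least the second. For small $p_0$ the function is nearly constant, and the factor $p_0/p_1$ is then essentially the true one.

## 6. A factor in $p$ against a factor in slope: $\tilde p_c(\eta)\le\rho(\eta)p_c$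

Here $A$ and $\kappa$ are those of Lemma 4 for the pair $(\eta,\eta')$.

**Proposition 7.** Let $0<p_1<p_0<1$, $0\le\eta<\eta'<1$, and suppose that (H$_\ell$) fails at $p_0$ for every $\ell\ge1$. (By Lemma 4 this is so if $\mathbb P_{p_0}(\exists m:U_0\subset-m\mathbf 1+\mathcal K_\eta)<1$.) Then for every $\rho^*>\rho(\eta')p_1/p_0$ there are $z'_k\in\mathbb Z^d$ with $|z_k'^-|\to\infty$, $|z_k'^+|\le\rho^*|z_k'^-|$ and $\mathbb P_{p_1}(0\rightsquigarrow z'_k)\ge\kappa/2$.

*Proof.* **Step 1: collect reachable points at $p_0$.** For each $\ell$ the failure of (H$_\ell$) gives $z$ with $|z|\ge A\ell/2$, $z\cdot\mathbf 1\le\eta'|z|$ and $\mathbb P_{p_0}(0\rightsquigarrow z)>\kappa$. With $n_0=|z^-|$, (1) says $|z^+|\le\rho(\eta')n_0$. So $|z|\le(1+\rho(\eta'))n_0$, and $n_0\to\infty$ as $\ell\to\infty$.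

**Step 2: push them down.** This step applies Lemma 6. Choose $\varepsilon\in(0,1)$ with
$$(1-\varepsilon)\frac{p_0}{p_1}>1\qquad\text{and}\qquad\frac{\rho(\eta')p_1}{(1-\varepsilon)p_0}<\rho^* .$$
Let $m=\lfloor(1-\varepsilon)n_0p_0/p_1-n_0\rfloor\ge0$, choose $i$ with $z_i<0$ (possible once $n_0\ge1$), and put $z'=z-me_i$. Then $z'^+=z^+$ and $|z'^-|=n_0+m\ge(1-\varepsilon)n_0p_0/p_1-1$. So $n_0\le\frac{p_1}{(1-\varepsilon)p_0}(|z'^-|+1)$, and
$$|z'^+|\le\rho(\eta')n_0\le\frac{\rho(\eta')p_1}{(1-\varepsilon)p_0}\big(|z'^-|+1\big)\le\rho^*|z'^-|$$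
for all large $\ell$, since $|z'^-|\ge n_0\to\infty$. By Lemma 6, $\mathbb P_{p_1}(0\rightsquigarrow z')\ge(1-\frac1{\varepsilon^2n_0})\kappa\ge\kappa/2$ once $\varepsilon^2n_0\ge2$. $\square$

**Proof of Theorem 1.** **Step 1: the inequality for $\eta>0$.** Let $0<\eta<1$. Recall $0<\tilde p_c(0)\le\tilde p_c(\eta)<1$. Let $0<p_0<\tilde p_c(\eta)$ and $0<p_1<p_0/\rho(\eta)$; as $\rho(\eta)>1$, $0<p_1<p_0<1$. By Corollary 3(iii), $\mathbb P_{p_0}(\exists m:U_0\subset-m\mathbf 1+\mathcal K_\eta)<1$. Since $\rho(\eta)p_1/p_0<1$ and $\rho$ is continuous, we can choose $\eta'\in(\eta,1)$ and $\rho^*<1$ with $\rho(\eta')p_1/p_0<\rho^*$. Proposition 7 yields $z'_k$ with $\mathbb P_{p_1}(0\rightsquigarrow z'_k)\ge\kappa/2$ and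
$$z'_k\cdot\mathbf 1=|z_k'^+|-|z_k'^-|\le-(1-\rho^*)|z_k'^-|\to-\infty .$$
By Lemma 2(iii), $\mathbb P_{p_1}(U_0=\mathbb Z^d)=1$, and $p_1\le p_c$ by Corollary 3(ii). Let $p_1\uparrow p_0/\rho(\eta)$ and then $p_0\uparrow\tilde p_c(\eta)$: this gives $\tilde p_c(\eta)\le\rho(\eta)p_c$.

**Step 2: let $\eta\downarrow0$.** This step yields the equalities. As $\rho(\eta)\to1$, $\tilde p_c\le p_c$. With Corollary 3(v), $p_c\le\tilde p_c(0)\le\tilde p_c\le p_c$. So $p_c=\tilde p_c=\tilde p_c(0)$. $\blacksquare$

## 7. The same trade between two cones, and exponential tails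

In the proof of Theorem 1 the points were pushed below level $0$. Theorem 2 comes from pushing them only below a second cone. The following observation replaces Lemma 2(iii).

**Lemma 8.** Let $0\le\eta_1<1$ and $0<\rho^*<\rho(\eta_1)$, and suppose $\mathbb P_{p_1}(0\rightsquigarrow z'_k)\ge c_0>0$ for points with $|z'_k|\to\infty$ and $|z_k'^+|\le\rho^*|z_k'^-|$. Then $\mathbb P_{p_1}(\exists m:U_0\subset-m\mathbf 1+\mathcal K_{\eta_1})\le1-c_0$.

*Proof.* Write $\rho^*=\rho(\eta^*)$ with $-1<\eta^*<\eta_1$. By (1), $z'_k\cdot\mathbf 1\le\eta^*|z'_k|$. If $z'_k\in-m\mathbf 1+\mathcal K_{\eta_1}$, then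
$$\eta^*|z'_k|+md\ge(z'_k+m\mathbf 1)\cdot\mathbf 1\ge\eta_1|z'_k+m\mathbf 1|\ge\eta_1(|z'_k|-md),$$
so $(\eta_1-\eta^*)|z'_k|\le(1+\eta_1)md$, which for fixed $m$ is false for all large $k$. Hence if $z'_k\in U_0$ for infinitely many $k$, then $U_0$ lies in no $-m\mathbf 1+\mathcal K_{\eta_1}$. By Fatou's lemma, $\mathbb P_{p_1}(z_k'\in U_0\text{ for infinitely many }k)\ge\limsup_k\mathbb P_{p_1}(0\rightsquigarrow z'_k)\ge c_0$. $\square$

**Proof of Theorem 2(a).** **Step 1: the two inequalities.** The first is monotonicity in $\eta$. For the second we may assume $\eta_1<\eta_0$. Let $0<p_0<\tilde p_c(\eta_0)$, which is $<1$, and $0<p_1<p_0\rho(\eta_1)/\rho(\eta_0)<p_0$. Since $\rho(\eta_0)p_1/p_0<\rho(\eta_1)$, choose $\eta'\in(\eta_0,1)$ and $\rho^*$ with $\rho(\eta')p_1/p_0<\rho^*<\rho(\eta_1)$. By Corollary 3(iii), $\mathbb P_{p_0}(\exists m:U_0\subset-m\mathbf 1+\mathcal K_{\eta_0})<1$, so Proposition 7 with $\eta=\eta_0$ applies. Its points have $|z'_k|\ge|z_k'^-|\to\infty$, and Lemma 8 with $c_0=\kappa/2$ gives $\mathbb P_{p_1}(\exists m:U_0\subset-m\mathbf 1+\mathcal K_{\eta_1})<1$.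 By Corollary 3(iv), $p_1\le\tilde p_c(\eta_1)$. Let $p_1\uparrow p_0\rho(\eta_1)/\rho(\eta_0)$ and $p_0\uparrow\tilde p_c(\eta_0)$.

**Step 2: the Lipschitz property.** This step reads off regularity. As $\rho\ge1$ and $\tilde p_c\le1$ on $[0,1)$,
$$0\le\tilde p_c(\eta_0)-\tilde p_c(\eta_1)\le\frac{\rho(\eta_0)-\rho(\eta_1)}{\rho(\eta_1)}\,\tilde p_c(\eta_1)\le\rho(\eta_0)-\rho(\eta_1),$$
and $\rho$ is continuously differentiable on $[0,1)$. $\blacksquare$

**Proof of Theorem 2(b).** **Step 1: the exponential bound.** If $p=1$, then $\mathcal C_0=\mathbb N_0^d\subset-m\mathbf 1+\mathcal K_\eta$ for all $m$, and the probability is $0$. Let $\tilde p_c(\eta)<p<1$. Pick $p_1\in(\tilde p_c(\eta),p)$. Since $\rho(\eta)p_1/p<\rho(\eta)$, there are $\eta'\in(\eta,1)$ and $\rho^*$ with $\rho(\eta')p_1/p<\rho^*<\rho(\eta)$. If (H$_\ell$) for the pair $(\eta,\eta')$ failed at $p$ for every $\ell\ge1$, then Proposition 7 with $p_0=p$, followed by Lemma 8 with $\eta_1=\eta$, would give $\mathbb P_{p_1}(\exists m:U_0\subset-m\mathbf 1+\mathcal K_\eta)<1$.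 This contradicts Corollary 3(iv), as $p_1>\tilde p_c(\eta)$. So (H$_\ell$) holds at $p$ for some $\ell$. Lemma 4 bounds $\mathbb P_p(U_0\not\subset-m\mathbf 1+\mathcal K_\eta)$ by $Ce^{-cm}$, and $\mathcal C_0\subset U_0$.

**Step 2: the two sides of $p_c$.** This step gives the final assertions. Let $p>p_c$, $\eta\in[0,1)$ and $\rho(\eta)p_c<p$. By Theorem 1, $\tilde p_c(\eta)\le\rho(\eta)p_c<p$ (for $\eta=0$, $\tilde p_c(0)=p_c$), so Step 1 applies. If $0<p<p_c$, then $\mathbb P_p(U_0=\mathbb Z^d)=1$ by Corollary 3(i), and $L_0=-\infty$ a.s. by Lemma 1(ii). $\blacksquare$
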